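# Polynomial progressions whose Host–Kra and true complexities exceed their algebraic complexity

## 1. Progressions, seminorms, and four complexities

Throughout, $\mathbb N=\{0,1,2,\ldots\}$, $\mathbb N_+=\{1,2,3,\ldots\}$, $e(\theta)=e^{2\pi i\theta}$, $T^nf=f\circ T^n$, and $\Delta q(u)=q(u+1)-q(u)$. The nearest integer $\lfloor v\rceil$ is fixed by $v-\lfloor v\rceil\in[-\frac12,\frac12)$ and is taken coordinatewise on vectors, so $\lfloor v+l\rceil=\lfloor v\rceil+l$ for integer $l$. The degree of the zero polynomial is $-\infty$.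

### 1.1 Progressions and algebraic relations

**Definition (integral polynomial progression).** An integral polynomial is a $P\in\mathbb R[y]$ with $P(\mathbb Z)\subset\mathbb Z$ and $P(0)=0$. An integral polynomial progression of length $t+1$, $t\in\mathbb N_+$, is a tuple
$$\vec P(x,y)=(x,\;x+P_1(y),\;\ldots,\;x+P_t(y)),$$
where $P_1,\dots,P_t$ are distinct nonzero integral polynomials. We put $P_0=0$.

For example, $y$, $y^2$ and $\frac{y(y-1)}2$ are integral, while $\frac y2$ is not. The progression $(x,x+y,\dots,x+ty)$ is the arithmetic progression of length $t+1$.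

We shall use Newton's formula: for every real polynomial $Q$,
$$Q(x+v)=\sum_{r\ge0}\binom xr\,\Delta^rQ(v). \tag{1}$$
For $x\in\mathbb N$ this is the binomial expansion of $(I+\Delta)^x$ applied to $Q$ at $v$; both sides are polynomials in $x$, so it holds identically. With $v=0$ it shows that an integral polynomial is an integer combination of the $\binom xr$, so it has rational coefficients.

**Definition (algebraic relation, algebraic complexity).** An algebraic relation satisfied by $\vec P$ is a tuple $(Q_0,\dots,Q_t)\in\mathbb R[u]^{t+1}$ with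
$$Q_0(x)+Q_1(x+P_1(y))+\dots+Q_t(x+P_t(y))=0$$
identically in $x,y$. For $0\le i\le t$, $\mathcal A_i(\vec P)$ is the smallest $s\in\mathbb N$ with $\deg Q_i\le s$ for every algebraic relation satisfied by $\vec P$.

Expanding by (1), and using that the $\binom xr$ are linearly independent over $\mathbb R[y]$, we see that
$$(Q_0,\dots,Q_t)\text{ is a relation}\iff \sum_{j=0}^t\Delta^rQ_j(P_j(y))=0\ \text{ for all } r\ge0. \tag{2}$$

*Example: arithmetic progressions.* For $\vec P=(x,x+y,\dots,x+ty)$ the degree-$e$ homogeneous part of a relation reads $\sum_kq_k(x+ky)^e=0$, that is, $\sum_kq_kk^l=0$ for $0\le l\le e$ (with $0^0=1$). If $e\ge t$, the conditions $l=0,\dots,t$ form an invertible Vandermonde system, so all $q_k=0$. On the other hand $\sum_k(-1)^k\binom tk(x+ky)^{t-1}=0$, since $\sum_k(-1)^k\binom tkk^l=0$ for $l<t$. Hence $\mathcal A_i=t-1$ for every $i$.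

*Example: $(x,x+y,x+y^2)$.* Differentiate $Q_0(x)+Q_1(x+y)+Q_2(x+y^2)=0$ in $y$: $Q_1'(x+y)+2yQ_2'(x+y^2)=0$. At $y=0$ this gives $Q_1'=0$, then $Q_2'=0$, and so $Q_0'=0$. Hence $\mathcal A_i=0$ for every $i$.

### 1.2 Seminorms, Host–Kra factors, Weyl systems

**Definition (total ergodicity).** An invertible measure-preserving system $(X,\mathcal B,\mu,T)$ is totally ergodic if $T^n$ is ergodic for every $n\ge1$.

For example, an irrational rotation of $\mathbb T=\mathbb R/\mathbb Z$ is totally ergodic. The rotation $x\mapsto x+1$ of $\mathbb Z/2\mathbb Z$ is ergodic but not totally ergodic, because $T^2$ is the identity.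

**Definition (seminorms and factors).** For ergodic $T$ and $f\in L^\infty(\mu)$, the Gowers–Host–Kra seminorms satisfy
$$|||f|||_1=\Big|\int f\,d\mu\Big|,\qquad |||f|||_{k+1}^{2^{k+1}}=\lim_{H\to\infty}\frac1H\sum_{h\le H}|||\bar f\,T^hf|||_k^{2^k} \tag{3}$$
(Host–Kra, Ann. of Math. 161 (2005)). The Host–Kra factor $\mathcal Z_s$ of order $s$ is characterized by $\mathbb E(f|\mathcal Z_s)=0\iff|||f|||_{s+1}=0$.

We recall that $|||f|||_k\le|||f|||_{k+1}$. Hence $\mathcal Z_s\subset\mathcal Z_{s'}$ for $s\le s'$, and $\mathbb E(f|\mathcal Z_{s'})=0$ implies $\mathbb E(f|\mathcal Z_s)=0$. For ergodic $T$, $\mathbb E(f|\mathcal Z_0)=\int f$.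

**Definition (Weyl system).** A Weyl system is a torus $\mathbb T^m$ with Haar measure and a map $Tx=Ax+b$ with $A$ unipotent.

*Example.* Let $\alpha\notin\mathbb Q$ and $T(x_1,x_2)=(x_1+\alpha,x_2+x_1)$ on $\mathbb T^2$. (Its total ergodicity is checked in Section 3.2.) We have $T^hx=(x_1+h\alpha,\,x_2+hx_1+\binom h2\alpha)$. For $f=e(x_2)$, $\bar fT^hf=c_h\,e(hx_1)$ with $|c_h|=1$, which has integral $0$ for $h\ge1$, so $|||f|||_2=0$ and $\mathbb E(f|\mathcal Z_1)=0$. One more derivative turns $c_he(hx_1)$ into the constant $e(hh_2\alpha)$ of modulus one, so $|||f|||_3=1$ and $\mathbb E(f|\mathcal Z_2)\ne0$. The rule to keep in mind is that $e(x_2)$ dies after one derivative and an integral, because $x_2(T^nx)$ has degree two in $n$.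

**Definition (characteristic factor, $\mathcal{HK}_i$, $\mathcal W_i$).** $\mathcal Z_s$ is characteristic for $\vec P$ at $i$ in a given system if
$$\lim_{N\to\infty}\frac1N\sum_{n=1}^N\int_Xf_0\cdot T^{P_1(n)}f_1\cdots T^{P_t(n)}f_t\,d\mu=0$$
for all $f_0,\dots,f_t\in L^\infty(\mu)$ with $\mathbb E(f_i|\mathcal Z_s)=0$. $\mathcal{HK}_i(\vec P)$ is the smallest $s\in\mathbb N$ such that $\mathcal Z_s$ is characteristic for $\vec P$ at $i$ in every totally ergodic system. $\mathcal W_i(\vec P)$ is the smallest $s\in\mathbb N$ with the same property required only for every totally ergodic Weyl system.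

For example, for $(x,x+y)$ the mean ergodic theorem gives the limit $\int f_0\int f_1$, which vanishes if $\int f_i=0$. So $\mathcal Z_0$ is characteristic and $\mathcal{HK}_i=\mathcal W_i=0$.

### 1.3 Gowers norms and true complexity

**Definition (Gowers norm).** For $f:\mathbb Z/N\mathbb Z\to\mathbb C$ and $s\ge1$,
$$\|f\|_{U^s}=\Big(\mathbb E_{x,h_1,\dots,h_s\in\mathbb Z/N\mathbb Z}\prod_{w\in\{0,1\}^s}\mathcal C^{|w|}f(x+w_1h_1+\dots+w_sh_s)\Big)^{1/2^s},$$
with $\mathcal Cz=\bar z$ and $|w|=w_1+\dots+w_s$.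

We recall that $\|f\|_{U^s}\le\|f\|_{U^{s+1}}$. For example, let $N$ be an odd prime and $f(u)=e(u^2/N)$. Since $x^2-(x+h_1)^2-(x+h_2)^2+(x+h_1+h_2)^2=2h_1h_2$, we get $\|f\|_{U^2}^4=\mathbb E_{h_1,h_2}e(2h_1h_2/N)=1/N$, while $\|f\|_{U^3}=1$ because third differences of $u^2$ vanish.

**Definition (true complexity).** $\mathcal T_i(\vec P)$ is the smallest $s\in\mathbb N$ such that for every $\epsilon>0$ there exist $\delta>0$ and $N_0\in\mathbb N$ such that for all primes $N>N_0$ and all $f_0,\dots,f_t:\mathbb Z/N\mathbb Z\to\mathbb C$ with $\max_j\|f_j\|_\infty\le1$ and $\|f_i\|_{U^{s+1}}<\delta$,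
$$\Big|\mathbb E_{x,y\in\mathbb Z/N\mathbb Z}f_0(x)f_1(x+P_1(y))\cdots f_t(x+P_t(y))\Big|<\epsilon .$$

For example, for $(x,x+y)$ the average is $\mathbb Ef_0\,\mathbb Ef_1$, of modulus at most $|\mathbb E f_i|=\|f_i\|_{U^1}$. So $\mathcal T_i=0$.

### 1.4 The conjecture that the four numbers agree

Fix a progression and an index $i$. The four complexities are elements of $\mathbb N$. Are they always the same number, and is that number always at most $t-1$? The problem is taken from Borys Kuca, "On several notions of complexity of polynomial progressions", arXiv:2104.07339 (2021), in the form of a conjecture to be proved or disproved.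

**Conjecture (Four notions of complexity are the same).** Let $t\in\mathbb N_+$, let $\vec P\in\mathbb R[x,y]^{t+1}$ be an integral polynomial progression, and fix $0\le i\le t$. Then
$$\mathcal{HK}_i(\vec P)=\mathcal W_i(\vec P)=\mathcal T_i(\vec P)=\mathcal A_i(\vec P)\le t-1 .$$

We shall see that the conjecture is false, and which part of it survives. The counterexample has $t=7$:
$$P_k=ky\ (0\le k\le4),\quad P_5=-2y^3,\quad P_6=y+2y^2-2y^3,\quad P_7=y-2y^2-2y^3. \tag{4}$$

**Theorem 1.** For the progression (4) and $i\in\{0,1,2,3,4\}$: $\mathcal A_i(\vec P)=3$ but $\mathcal{HK}_i(\vec P)\ge4$. So the conjecture is false.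

**Theorem 2.** For every integral polynomial progression and every $i$: $\mathcal W_i(\vec P)=\mathcal A_i(\vec P)\le t-1$. The bound is sharp.

**Theorem 3.** For the progression (4) and $0\le i\le4$ also $\mathcal T_i(\vec P)\ge4$. Hence $\mathcal W_i=\mathcal A_i=3<\min(\mathcal{HK}_i,\mathcal T_i)$.

## 2. Three-term arithmetic progressions by hand

Take $(x,x+y,x+2y)$, where $\mathcal A_i=1$ because of the relation $x-2(x+y)+(x+2y)=0$. Exponentiate the relation. On $\mathbb T$ with $Tx=x+\alpha$, $\alpha$ irrational, let $f_0=f_2=e(x)$ and $f_1=e(-2x)$. Then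
$$f_0(x)f_1(T^nx)f_2(T^{2n}x)=e\big(x-2(x+n\alpha)+(x+2n\alpha)\big)=1,$$
although $\int f_i=0$ for each $i$. So $\mathcal Z_0$ is not characteristic, and $\mathcal{HK}_i,\mathcal W_i\ge1$. With $u/N$ in place of $x$ the same functions live on $\mathbb Z/N\mathbb Z$, the average is $1$, and $\|f_i\|_{U^1}=0$ for odd $N$, so $\mathcal T_i\ge1$.

Here $\mathcal T_i\le1$ is also elementary. With $\hat f(r)=\mathbb E_xf(x)e(-rx/N)$ the average equals $\sum_r\hat f_0(r)\hat f_1(-2r)\hat f_2(r)$. For odd $N$ the map $r\mapsto-2r$ is a bijection, so by Cauchy–Schwarz and Parseval the average is at most $\max_r|\hat f_i(r)|$ for any chosen $i$, and $\max_r|\hat f_i(r)|^4\le\sum_r|\hat f_i(r)|^4=\|f_i\|_{U^2}^4$.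

In this example an algebraic relation produced the obstruction. The conjecture says that nothing else ever does. In the next section we prove that this is correct as long as the obstructions are characters on tori.

## 3. On tori the obstructions are exactly the algebraic relations

This section proves Theorem 2 in three parts: $\mathcal A_i\le t-1$, $\mathcal W_i\ge\mathcal A_i$, and $\mathcal W_i\le\mathcal A_i$.

### 3.1 A leading-form lemma: $\mathcal A_i\le t-1$

For arithmetic progressions a Vandermonde determinant was enough. The natural extension is to let $d_1$ be the largest degree of a $P_j$, give $x$ weight $d_1$ and $y$ weight $1$, and look at the top weight. If the coefficients $\lambda_j$ of $y^{d_1}$ in $P_j$ are all distinct and $D=\max\deg Q_j$, the part of weight $d_1D$ of $\sum_j Q_j(x+P_j(y))$ is $\sum_jq_j(x+\lambda_jy^{d_1})^D$, and Vandermonde applies. This stops working as soon as two $P_j$ share the same $\lambda_j$: their top parts are proportional and may cancel. In (4), for instance, $P_5,P_6,P_7$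 all have $\lambda=-2$. The cure is to group the $P_j$ by $\lambda$, treat each group by induction, and record how the leading form of a group can look. What must be recorded is that few powers of $x$ occur in it.

**Lemma 4.** Let $\mathcal P$ be a set of $n\ge1$ distinct real polynomials with zero constant term, let $(Q_P)_{P\in\mathcal P}$ be real polynomials, not all zero, let $D=\max\deg Q_P$ and $G=\sum_PQ_P(x+P(y))$. If $D\ge n-1$, then $G\ne0$, and for every integer $d\ge1$ exceeding all degrees of nonzero $P\in\mathcal P$, every monomial $x^ky^e$ in the leading form of $G$ for the weights $(\mathrm{wt}\,x,\mathrm{wt}\,y)=(d,1)$ has $k\ge D-n+1$.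

For example, take $\mathcal P=\{0,y\}$, $G=(x+y)^D-x^D$ with $D\ge1$, and $d=2$. The leading form is $Dx^{D-1}y$, so $k=D-1=D-n+1$.

*Proof.* We use induction on $n$. For $n=1$, $G=Q(x+P(y))$ with $\deg P<d$, so the leading form is a multiple of $x^D$. Let $n\ge2$ and fix $d$.

**Step 1: grouping.** This step reduces to smaller sets. Let $P_*\in\mathcal P$. Replacing $x$ by $x-P_*(y)$ replaces $\mathcal P$ by $\{P-P_*\}$, keeps $d$ admissible, and does not change the $(d,1)$-leading form, because $\deg P_*<d$ means that the substitution changes each monomial only by terms of lower weight. So assume $0\in\mathcal P$. Let $d_1=\max\deg P$ over the nonzero $P$; then $1\le d_1<d$. Split $\mathcal P$ into classes $\mathcal P_\lambda$ of sizes $n_\lambda$ by the coefficient $\lambda$ of $y^{d_1}$. The polynomial $0$ is in the class $\lambda=0$ and some $P$ is in a class with $\lambda\neq0$, so every $n_\lambda<n$. We have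
$$G=\sum_\lambda G_\lambda(x+\lambda y^{d_1},y),\qquad G_\lambda=\sum_{P\in\mathcal P_\lambda}Q_P(x+P-\lambda y^{d_1}).$$
Discard classes in which all $Q_P=0$, and let $D_\lambda=\max_{\mathcal P_\lambda}\deg Q_P$. From now on use the weights $(d_1,1)$. The polynomials $P-\lambda y^{d_1}$, $P\in\mathcal P_\lambda$, are distinct, of degree less than $d_1$, with zero constant term. So every nonzero $G_\lambda$ has weight at most $d_1D_\lambda$, and all monomials of its leading form have
$$k\ge\kappa_\lambda:=\max(0,D_\lambda-n_\lambda+1);$$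
this is the induction hypothesis with $d_1$ in place of $d$ if $D_\lambda\ge n_\lambda-1$, and is trivial otherwise. Choose $\lambda_0$ with $D_{\lambda_0}=D$. As $D\ge n-1\ge n_{\lambda_0}-1$, the induction hypothesis gives $G_{\lambda_0}\ne0$, and its weight is at least $d_1(D-n_{\lambda_0}+1)$.

**Step 2: the top part as a one-variable polynomial.** Let $W$ be the maximal weight among the nonzero $G_\lambda$, and $\Lambda$ the set of $\lambda$ attaining it. For $\lambda\in\Lambda$ write the leading form of $G_\lambda$ as $y^Wh_\lambda(x/y^{d_1})$ with $h_\lambda\ne0$. Since $x\mapsto x+\lambda y^{d_1}$ preserves weights, the weight-$W$ part of $G$ is $y^Wh(x/y^{d_1})$ with $h(z)=\sum_{\lambda\in\Lambda}h_\lambda(z+\lambda)$, and no monomial of $G$ has larger weight. Let $E=\max_\Lambda\deg h_\lambda$. For $\lambda\in\Lambda$ we have $d_1E\le W\le d_1D_\lambda$, so $E\le D_\lambda$. Moreover $h_\lambda$ lies in the span of $z^k$, $\kappa_\lambda\le k\le E$, which has dimension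
$$m_\lambda=E-\kappa_\lambda+1\le E-D_\lambda+n_\lambda\le n_\lambda .$$

**Step 3: the sum $M=\sum_{\lambda\in\Lambda}m_\lambda$ is at most $E-D+n$.** This bounds the number of unknowns. If $\lambda_0\in\Lambda$, use $m_{\lambda_0}\le E-D+n_{\lambda_0}$ and $m_\lambda\le n_\lambda$ for the others. If $\lambda_0\notin\Lambda$, then $W>d_1(D-n_{\lambda_0}+1)$, so $D_\lambda>D-n_{\lambda_0}+1$ for all $\lambda\in\Lambda$. For one $\lambda_1\in\Lambda$ we get $m_{\lambda_1}\le E-D_{\lambda_1}+n_{\lambda_1}<E-D-1+n_{\lambda_0}+n_{\lambda_1}$, and $m_\lambda\le n_\lambda$ for the others. In both cases $M\le E-D+n$. Since $D\ge n-1$, also $M\le E+1$.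

**Step 4: $h\ne0$ and $\deg h\ge E-M+1$.** This excludes cancellation. Suppose not. Then the coefficients of $z^{E-l}$ in $h$ vanish for $0\le l\le M-1$ (these exponents are nonnegative). Write $h_\lambda=\sum_{m<m_\lambda}c_{\lambda,m}z^{E-m}$. The coefficient of $z^{E-l}$ in $(z+\lambda)^{E-m}$ is $\frac{(E-m)!}{(E-l)!\,(l-m)!}\lambda^{l-m}$ for $m\le l$ and $0$ otherwise. With $c'_{\lambda,m}=(E-m)!\,c_{\lambda,m}$ the vanishing says
$$\sum_{\lambda}\sum_{m\le l}c'_{\lambda,m}\frac{\lambda^{l-m}}{(l-m)!}=0\qquad(0\le l<M).$$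
Multiplying by $l!$, this says that the functional $p\mapsto\sum_{\lambda,m}c'_{\lambda,m}\,p^{(m)}(\lambda)$ kills $z^l$ for $0\le l<M$. But by Hermite interpolation, the values $p^{(m)}(\lambda)$, $m<m_\lambda$, can be prescribed arbitrarily by a polynomial $p$ of degree less than $M=\sum m_\lambda$. So all $c'_{\lambda,m}=0$ and all $h_\lambda=0$, a contradiction.

**Step 5: back to the weights $(d,1)$.** By Step 4, $G\ne0$ and $k^*:=\deg h\ge E-M+1\ge D-n+1$. Let $e^*=W-d_1k^*$; the monomial $x^{k^*}y^{e^*}$ occurs in $G$. If $x^ky^e$ occurs in the $(d,1)$-leading form, then $dk+e\ge dk^*+e^*$, while $d_1k+e\le W=d_1k^*+e^*$. Subtracting, $(d-d_1)(k-k^*)\ge0$, so $k\ge k^*\ge D-n+1$. $\square$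

Apply Lemma 4 to $\{P_0,\dots,P_t\}$, $n=t+1$. A nonzero relation has $G=0$, so it cannot have $\max\deg Q_j\ge t$. Hence
$$\mathcal A_i(\vec P)\le t-1,$$
and the arithmetic progressions of Section 1.1, with $\mathcal A_i=t-1$, show that the bound is sharp.

### 3.2 From a relation to an obstruction: $\mathcal W_i\ge\mathcal A_i$

Let $d=\mathcal A_i$. If $d=0$ there is nothing to prove, so let $d\ge1$.

**Step 1: a relation with integer coefficients.** We need integers in order to form characters. Relations have degree at most $t-1$ and are the solutions of a linear system with rational coefficients, because the $P_j$ are rational. All solutions have $\deg Q_i\le d$, and for some solution the coefficient of $u^d$ in $Q_i$ is nonzero. Rational solutions span the solution space, so some rational solution has $\deg Q_i=d$. After scaling, $Q_j=\sum_kq_{jk}\binom uk$ with $q_{jk}\in\mathbb Z$.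

**Step 2: the system.** Let $D=\max\deg Q_j$, $\alpha$ irrational, and on $\mathbb T^D$ let
$$T(x_1,\dots,x_D)=(x_1+\alpha,\,x_2+x_1,\dots,x_D+x_{D-1}).$$
It is totally ergodic. Indeed, for a $T^k$-invariant $F\in L^2$, $k\ge1$, the numbers $|\hat F(m)|$ are constant along orbits of $m\mapsto mA^k$. If $r\ge2$ is the largest index with $m_r\neq0$, then the entry of index $r-1$ of $mA^{kn}$ is $m_{r-1}+knm_r$, so the orbit is infinite and $\hat F(m)=0$. The remaining characters $e(m_1x_1)$ are multiplied by $e(km_1\alpha)$ under $T^k$, and invariance forces $m_1=0$.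

**Step 3: the functions multiply to $1$.** Let $f_j(x)=e\big(\sum_{k\ge1}q_{jk}x_k\big)$. With $x_0:=\alpha$ we have $(T^nx)_k=\sum_{l\le k}\binom nlx_{k-l}$ for $k\ge1$. Since $\sum_kq_{jk}\binom n{k-r}=\Delta^rQ_j(n)$,
$$f_j(T^nx)=e\Big(\alpha\big(Q_j(n)-q_{j0}\big)+\sum_{r\ge1}x_r\,\Delta^rQ_j(n)\Big).$$
By (2), $\sum_j\Delta^rQ_j(P_j(n))=0$ for all $r\ge0$; at $n=0$, $r=0$ this reads $\sum_jq_{j0}=0$. Hence $\prod_jf_j(T^{P_j(n)}x)=1$ for all $n,x$, and the averages do not tend to $0$.

**Step 4: $|||f_i|||_d=0$.** The highest coordinate in $f_i$ is $x_d$, with coefficient $q_{id}\ne0$. A step $f\mapsto\bar fT^hf$ with $h\ge1$ turns a character with highest term $qx_k$, $k\ge2$, into a constant times a character with highest term $hqx_{k-1}$. After $d-1$ steps we have a constant times $e(h_1\cdots h_{d-1}q_{id}x_1)$, of integral $0$. By (3), $|||f_i|||_d=0$. So $\mathbb E(f_i|\mathcal Z_s)=0$ for all $s\le d-1$, no such $\mathcal Z_s$ is characteristic, and $\mathcal W_i\ge d$.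

### 3.3 From an obstruction to a relation: $\mathcal W_i\le\mathcal A_i$

Let $s=\mathcal A_i$, let $Tx=Ax+b$ be a totally ergodic Weyl system on $\mathbb T^m$ (with $b$ lifted to $\mathbb R^m$), and let $J=A-I$, which is nilpotent. Suppose $\mathbb E(f_i|\mathcal Z_s)=0$. We must show that the averages tend to $0$. Write characters as row vectors $\chi\in\mathbb Z^m$, $\chi(x)=e(\chi x)$, and let $d(\chi)=\min\{d:\chi J^d=0\}$.

**Step 1: if $d(\chi)\le s$ then $f_i\perp\chi$.** This locates the Fourier support of $f_i$. The derivative $\bar\chi\,T^h\chi$ is a constant of modulus one times the character $\chi(A^h-I)$. The $s$-fold derivatives of $\chi$ are therefore constants of modulus one, since $\chi\prod_{r\le s}(A^{h_r}-I)=0$: each $A^h-I$ is divisible by $J$. Unfolding (3) $s$ times, $|||f_i\bar\chi|||_{s+1}=|||f_i|||_{s+1}=0$, so $|\int f_i\bar\chi|=|||f_i\bar\chi|||_1\le|||f_i\bar\chi|||_{s+1}=0$.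

**Step 2: reduction to characters.** Convolution with Fejér kernels approximates each $f_j$ in $L^{t+1}$ by trigonometric polynomials whose Fourier support lies in that of $f_j$ and whose sup norm does not exceed $\|f_j\|_\infty$. Replacing the $f_j$ one at a time changes each integral by a small amount, uniformly in $n$, by Hölder's inequality with $t+1$ factors. By multilinearity it suffices to treat $f_j=\chi_j$ with $d:=d(\chi_i)\ge s+1$.

**Step 3: the exact value of the integral.** We have $T^nx=A^nx+\sum_l\binom n{l+1}J^lb$: for $n\ge0$ the translation part is $\sum_{r<n}A^rb=\sum_l\sum_{r<n}\binom rlJ^lb$, and both sides satisfy the same recursion in $n$, so the formula holds for all $n\in\mathbb Z$. So $\int\prod_j\chi_j(T^{P_j(n)}x)\,dx$ is $0$ unless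
$$\sum_j\sum_l\binom{P_j(n)}l\chi_jJ^l=0, \tag{5}$$
in which case it equals $e\big(\sum_jq_j(P_j(n))\big)$ with $q_j(u)=\sum_l\binom u{l+1}\chi_jJ^lb$. The left side of (5) is a vector polynomial in $n$. If it is not identically zero, (5) holds for finitely many $n$ only, and the averages tend to $0$. From now on assume that it vanishes identically, and suppose for contradiction that the averages do not tend to $0$.

**Step 4: polynomial identities for the $q_j$.** By Weyl's theorem all non-constant coefficients of $\sum_jq_j(P_j(y))$ are rational, since otherwise the averages tend to $0$. Its constant term is $0$, as $P_j(0)=0$ and $q_j(0)=0$. For $r\ge1$,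
$$\Delta^rq_j(u)=\sum_l\binom u{l+1-r}\chi_jJ^lb=\sum_{k\ge0}\binom uk\chi_jJ^k\,J^{r-1}b,$$
so (5) gives $\sum_j\Delta^rq_j(P_j(y))=0$ identically, for every $r\ge1$.

**Step 5: an irrational leading coefficient.** The polynomial $q_i$ has degree at most $d$, and its coefficient of $u^d$ is $\theta/d!$ with $\theta=\chi'b$, $\chi'=\chi_iJ^{d-1}\ne0$. Since $\chi'J=0$, $\chi'A=\chi'$ and $e(\chi'Tx)=e(\theta)e(\chi'x)$. If $\theta$ were rational with denominator $q$, then $e(\chi'x)$ would be a nonconstant $T^q$-invariant function. So $\theta\notin\mathbb Q$.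

**Step 6: projecting to the rationals.** Let $V\subset\mathbb R$ be the finite-dimensional $\mathbb Q$-space spanned by $1$ and all coefficients of all $q_j$; it contains $\theta$. Since $1,\theta$ are linearly independent over $\mathbb Q$, there is a $\mathbb Q$-linear $\pi:V\to\mathbb Q$ with $\pi(1)=0$ and $\pi(\theta)=1$. Let $Q_j$ be obtained by applying $\pi$ to the coefficients of $q_j$. The $P_j$ have rational coefficients, so $\pi$ may be applied to the coefficients of the identities of Step 4: $\sum_j\Delta^rQ_j(P_j(y))=0$ for $r\ge1$, and also for $r=0$, because $\pi$ kills rational numbers. By (2), $(Q_0,\dots,Q_t)$ is a relation. The coefficient of $u^d$ in $Q_i$ is $1/d!$, so $\deg Q_i=d>s=\mathcal A_i$, a contradiction. This proves $\mathcal W_i\le\mathcal A_i$ and Theorem 2. $\blacksquare$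

## 4. Bracket phases and a bilinear form

### 4.1 Where characters stop

Can Section 3.3 be repeated in an arbitrary totally ergodic system? It needs Step 3: products of the test functions along the orbit are exponentials of polynomials, and so their cancellation is a linear condition on polynomials, which $\pi$ turns into a relation. On a nonabelian nilmanifold this is no longer so. Take the Heisenberg group $\mathbb R^3$ with
$$(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$$
and the lattice $\mathbb Z^3$. Let $\rho$ be a smooth $1$-periodic function supported near the integers. Then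
$$F(x,y,z)=\rho(y)\,e\big(z-x\lfloor y\rceil\big)$$
is a smooth function on the quotient. Indeed, right multiplication by $(m,l,k)\in\mathbb Z^3$ replaces $z-x\lfloor y\rceil$ by $z+k+xl-(x+m)(\lfloor y\rceil+l)$, which differs from it by the integer $k-m(\lfloor y\rceil+l)$; and $\rho$ vanishes near the jumps of $\lfloor y\rceil$. Along an orbit, $F$ carries the phase $z(n)-x(n)\lfloor y(n)\rceil$, which is not a polynomial.

Consider now several such functions, in a group with a bilinear map $B$ in place of $xy'$ and with fiber frequencies $\psi_j$, multiplied along a progression. The total phase is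
$$\sum_j\psi_j\cdot z(P_j(n))-\sum_j\psi_j\cdot B\big(x(P_j(n)),Y_j\big),\qquad Y_j=\lfloor y(P_j(n))\rceil .$$
The first sum is of the kind met on tori. In the second, $Y=(Y_j)_j$ is not a polynomial in $n$. But if the cutoffs force $Y$ to be very close to the vector $(y(P_j(n)))_j$, which lies in a rational subspace $K$, then $Y\in K$. So the second sum vanishes as soon as a bilinear form vanishes on $K\times K$; in coordinates, the variable $n$ is replaced by two independent variables $n,n'$. The product is nonnegative once one linear and one bilinear condition hold, and these are not the conditions for a relation.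

### 4.2 Two defects equal to multiples of $nn'(n-n')^2$

We look for an obstruction of degree four for the terms $x,x+y,\dots,x+4y$. Let $a_k=(-1)^k\binom4k$ for $0\le k\le4$ and $a_5=a_6=a_7=0$. Then
$$\sum_ka_kk^m=0\ (0\le m\le3),\qquad\sum_ka_kk^4=24. \tag{6}$$
On a torus, $(a_ku^4)$ fails to be a relation: $\sum_ka_k(x+ky)^4=24y^4$. On a nilmanifold we can try the following bilinear map $B=(B_2,B_3,B_4):\mathbb R^3\times\mathbb R^3\to\mathbb R^3$,
$$B_2=x_1y_1,\quad B_3=x_2y_1+x_1y_2,\quad B_4=3x_3y_1-4x_2y_2+3x_1y_3, \tag{7}$$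
with $x$ and $y$ moving like multiples of $\big(u,\frac{u^2}2,\frac{u^3}6\big)$ to leading order. The coefficients $3,-4,3$ are chosen so that $B_4$ cancels on the diagonal: $\frac36-\frac44+\frac36=0$. As we shall see, this makes the fiber coordinate $z_4$ have degree only $3$ along orbits, so the linear condition with weights $a_k$ holds. But the bilinear condition needs two variables, and there $B_4$ does not cancel: a nonzero multiple of
$$\Theta(n,n')=n^3n'-2n^2n'^2+nn'^3=nn'(n-n')^2$$
remains. This is where the attempt with the five linear terms alone stops.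

The idea is to find other terms whose squares satisfy a relation, so that on the diagonal nothing changes, but whose off-diagonal defect is also a multiple of $\Theta$. Let $(c_0,\dots,c_7)=(2,-2,0,0,0,-2,1,1)$. For the polynomials (4),
$$\sum_jc_j=0,\qquad\sum_jc_jP_j=0,\qquad\sum_jc_jP_j(y)P_j(y')=-4\,\Theta(y,y'). \tag{8}$$
The first sum is clear. For the others put $L=y-2y^3$ and $M=2y^2$, so $P_6=L+M$, $P_7=L-M$. The linear sum is $-2y+4y^3+2L=0$. With $L',M'$ taken at $y'$, the bilinear sum is
$$-2yy'-8y^3y'^3+2LL'+2MM',\qquad 2LL'=2yy'-4yy'^3-4y^3y'+8y^3y'^3,\quad 2MM'=8y^2y'^2,$$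
and adding up gives $-4(y^3y'-2y^2y'^2+yy'^3)$. Setting $y'=y$ gives $\sum_jc_jP_j^2=0$. Hence
$$\sum_jc_j(x+P_j(y))^2=0. \tag{9}$$

Now combine the two defects. Let
$$\psi_j=(6c_j,\,0,\,2a_j)\quad(0\le j\le7),\qquad\Omega(\xi,\eta)=\sum_{j=0}^7\psi_j\cdot B(\xi_j,\eta_j)\quad\text{for }\xi,\eta\in(\mathbb R^3)^8 .$$
For $q\in\mathbb R[u]_{\le3}$ and $n\in\mathbb Z$ let
$$\kappa(q,n)=\big((\Delta^2q,\Delta q,q)(P_j(n))\big)_{0\le j\le7}\in(\mathbb R^3)^8,$$
and let $K$ be the span of all $\kappa(q,n)$. For example, $q=\binom u3$ gives the vector with entries $\big(u,\binom u2,\binom u3\big)$ at $u=P_j(n)$.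

**Lemma 5.** $\Omega=0$ on $K\times K$.

*Proof.* By bilinearity it suffices to compute $\Omega(\kappa(q,n),\kappa(r,n'))$. Let $q_0,r_0$ be the $u^3$-coefficients of $q,r$. To leading order, $\Delta q=3q_0u^2$ and $\Delta^2q=6q_0u$, with lower-order errors. So
$$3q(u)\Delta^2r(u')-4\Delta q(u)\Delta r(u')+3\Delta^2q(u)r(u')=18q_0r_0\,(u^3u'-2u^2u'^2+uu'^3)+(\text{total degree}\le3).$$
Substitute $u=kn$, $u'=kn'$ and sum against $2a_k$. A monomial of total degree $m$ acquires the factor $k^m$, so by (6) the terms of degree at most $3$ disappear and the result is $2\cdot24\cdot18\,q_0r_0\Theta=864\,q_0r_0\Theta(n,n')$. Next, $\Delta^2q(u)=6q_0u+\text{const}$ and likewise for $r$, so by (8)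
$$\sum_j6c_j\,\Delta^2q(P_j(n))\,\Delta^2r(P_j(n'))=6\cdot36\,q_0r_0\cdot(-4)\Theta=-864\,q_0r_0\Theta(n,n').$$
The two contributions add to $0$. $\square$

Without the $c_j$ the value would be $864\,q_0r_0\Theta$, for example $-3456$ for $q=r=u^3$, $n=1$, $n'=-1$.

**Consequence: nearby integer vectors lie in $K$.** $K$ is spanned by integer vectors (take $q=\binom ul$, $0\le l\le3$), so $K=\bigcap_\ell\ker\ell$ for finitely many integer linear forms $\ell$. Fix $0<\epsilon<\frac12$ with $\epsilon\|\ell\|_1<1$ for all of them. Then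
$$\eta\in K,\ \ \eta=Y+\theta,\ \ Y\text{ integral},\ \ \|\theta\|_\infty<\epsilon\quad\Longrightarrow\quad Y\in K, \tag{10}$$
because $\ell(Y)=-\ell(\theta)$ is an integer of absolute value less than $1$.

Three things remain for Theorem 1: the algebraic complexity of (4) is $3$; there is a totally ergodic system carrying the map $B$; and functions with fiber frequency $\psi_i$, $i\le4$, have vanishing $|||\cdot|||_4$.

## 5. The algebraic complexity of the progression (4)

**Lemma 6.** For the progression (4), $\mathcal A_i(\vec P)=3$ for $0\le i\le4$.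

*Proof.* By (6), $\sum_{k\le4}a_k(x+ky)^3=0$ with every $a_k\neq0$, so $\mathcal A_i\ge3$. For the upper bound write a relation as $H+G=0$ with
$$H=\sum_{k=0}^4Q_k(x+ky),\qquad G=R(\xi)+S_+(\xi+p_+)+S_-(\xi+p_-),\qquad\xi=x-2y^3,\ \ p_\pm=y\pm2y^2 .$$

**Step 1: pure powers of $y$ in $H$.** If the homogeneous component of $H$ of degree $e$ equals $cy^e$ with $c\ne0$, then $e\le4$. Indeed, the component is $\sum_kq_k(x+ky)^e$. If $e\ge5$, the coefficients of $x^{e-l}y^l$ with $0\le l\le4$ vanish, which gives $\sum_kq_kk^l=0$ for $0\le l\le4$; by Vandermonde all $q_k=0$, contrary to $c\ne0$.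

**Step 2: a bound on the weight of $G$.** Give $x$ weight $3$ and $y$ weight $1$. Let $w$ be the top weight of $G$ and suppose that the coefficient of $y^w$ in $G$ is nonzero. We claim $w\le4$. The monomials $x^ly^{w-l}$ with $l\ge1$ have weight $w+2l>w$, so they do not occur in $G$, nor in $H=-G$. Hence the degree-$w$ component of $H$ is $cy^w$ with $c\ne0$, and Step 1 applies.

**Step 3: $R$, $S_\pm$ are linear up to the relation (9).** Let $D=\max(\deg R,\deg S_+,\deg S_-)$, suppose $D\ge2$, and let $r,s_+,s_-$ be the coefficients of $u^D$ in $R,S_+,S_-$. Since $\xi$ has weight $3$ and $p_\pm$ weight $2$,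
$$G=(r+s_++s_-)\xi^D+\sum_{m\ge1}\binom Dm\xi^{D-m}(s_+p_+^m+s_-p_-^m)+(\text{weight}\le3D-3),$$
and the $m$-th summand has weight at most $3D-m$. There are three cases.

* If $r+s_++s_-\ne0$, then $w=3D$ and the coefficient of $y^{3D}$ is $(r+s_++s_-)(-2)^D\ne0$. By Step 2, $3D\le4$, a contradiction.
* If $r+s_++s_-=0$ and $s_+\ne s_-$, the top form is $2D(s_+-s_-)y^2\xi^{D-1}$, of weight $w=3D-1\ge5$, with nonzero coefficient $2D(s_+-s_-)(-2)^{D-1}$ of $y^w$. This contradicts Step 2.
* If $r+s_++s_-=0$ and $s_+=s_-=s$, then $s\ne0$, since otherwise $r=s_+=s_-=0$. Now $p_++p_-=2y$ and $p_+^2+p_-^2=2y^2+8y^4$, so the part of weight $3D-2$ is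
$$2sD\,y\,\xi^{D-1}+4sD(D-1)\,y^4\xi^{D-2},$$
and nothing has higher weight. The coefficient of $y^{3D-2}$ is
$$2sD(-2)^{D-1}+4sD(D-1)(-2)^{D-2}=4sD(D-2)(-2)^{D-2}.$$
If $D\ge3$ it is nonzero and $w=3D-2\ge7$, contradicting Step 2. So $D=2$ and $(r,s_+,s_-)=s(-2,1,1)$. Subtract $s$ times the relation (9) from our relation. This changes the $Q_k$ only by multiples of $u^2$, and afterwards $D\le1$.

**Step 4: conclusion.** So we may assume $D\le1$. Then $G$ has total degree at most $3$, and the homogeneous components of $H$ of degree $e\ge4$ vanish: $\sum_kq_k(x+ky)^e=0$. The conditions for $x^{e-l}y^l$, $0\le l\le4$, and Vandermonde give $q_k=0$. Hence $\deg Q_k\le3$ for all $k\le4$, also before the subtraction in Step 3. $\square$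

## 6. A totally ergodic nilsystem of dimension nine

### 6.1 The group, the lattice, the transformation

Let $G^0=\mathbb R^3\times\mathbb R^3\times\mathbb R^3\ni(x,y,z)$, with $z=(z_2,z_3,z_4)$ and
$$(x,y,z)(x',y',z')=(x+x',\,y+y',\,z+z'+B(x,y')),$$
with $B$ from (7). Associativity follows from bilinearity, and the inverse of $(x,y,z)$ is $(-x,-y,-z+B(x,y))$. This is a 2-step nilpotent Lie group; the elements $(0,0,z)$, written simply $z$, are central. $\Gamma=\mathbb Z^9$ is a cocompact lattice. Let $X=G^0/\Gamma$ with Haar measure $\mu$. Put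
$$Ax=(x_1,\,x_2+x_1,\,x_3+x_2),\qquad Cz=(z_2,\;z_3+2z_2,\;z_4-z_3-4z_2).$$
Then $B(Ax,Ay)=CB(x,y)$. For $B_2$ this is clear, $B_3(Ax,Ay)=(x_2+x_1)y_1+x_1(y_2+y_1)=B_3+2B_2$, and
$$B_4(Ax,Ay)=3(x_3+x_2)y_1-4(x_2+x_1)(y_2+y_1)+3x_1(y_3+y_2)=B_4-B_3-4B_2 .$$
So $\varphi(x,y,z)=(Ax,Ay,Cz)$ is an automorphism of $G^0$, and $\varphi(\Gamma)=\Gamma$ because $A$ and $C$ are integral of determinant $1$. Fix $\alpha,\beta$ with $1,\alpha,\beta$ rationally independent, let $e_1=(1,0,0)$, $a=(\alpha e_1,\beta e_1,0)$ and $\tilde T(g)=a\varphi(g)$, that is,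
$$\tilde T(x,y,z)=\big(Ax+\alpha e_1,\;Ay+\beta e_1,\;Cz+B(\alpha e_1,Ay)\big). \tag{11}$$
Since $\tilde T(g\gamma)=\tilde T(g)\varphi(\gamma)$, $\tilde T$ induces an invertible $\mu$-preserving map $T$ of $X$. By induction $\tilde T^k(g)=a_k\varphi^k(g)$ with $a_k=\tilde T^k(1)$, and $y_1(a_k)=k\beta$.

### 6.2 Fiber frequencies

For $\psi=(\psi_2,\psi_3,\psi_4)\in\mathbb Z^3$ let
$$\mathcal H_\psi=\{F\in L^2(X):F(gz)=e(\psi\cdot z)F(g)\}.$$
The center acts through the torus $\mathbb R^3/\mathbb Z^3$, so $L^2(X)=\bigoplus_\psi\mathcal H_\psi$. $\mathcal H_0=L^2(\mathbb T^6)$ consists of the functions of $x,y$ alone. Since $\tilde T^k(gz)=\tilde T^k(g)\,C^kz$, the map $F\mapsto F\circ T^k$ sends $\mathcal H_\psi$ to $\mathcal H_{\psi C^k}$ (row vectors). Write $C=I+\mathcal N$ with $\mathcal Nz=(0,2z_2,-z_3-4z_2)$. Then $\mathcal N^2z=(0,0,-2z_2)$, $\mathcal N^3=0$ and $C^h=I+h\mathcal N+\binom h2\mathcal N^2$, so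
$$\psi(C^h-I)z=\psi_3\cdot2hz_2+\psi_4\Big(-hz_3-\big(4h+2\tbinom h2\big)z_2\Big). \tag{12}$$
In words: one derivative moves the frequency from $z_4$ to $z_3$, the next moves it from $z_3$ to $z_2$. If a function with pure $z_2$-frequency is orthogonal to all eigenfunctions, a function with $z_4$-frequency will have vanishing $|||\cdot|||_4$, although $z_4$ has degree only $3$ along orbits. The next lemma supplies this orthogonality and total ergodicity.

**Lemma 7.** (a) Let $k\ge1$. If $F\in L^2(X)$, $|\lambda|=1$ and $F\circ T^k=\lambda F$, then $F\in\mathcal H_0$. (b) $T$ is totally ergodic.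

*Proof.*

**Step 1: $T^k$ is ergodic on $\mathbb T^6$.** For an invariant function, $|\hat F(m,l)|$ is constant along orbits of $(m,l)\mapsto(mA^k,lA^k)$, where $mA=(m_1+m_2,m_2+m_3,m_3)$. Orbits are infinite unless $m_2=m_3=l_2=l_3=0$: a nonzero $m_3$ makes the second entry grow, and if $m_3=0$ a nonzero $m_2$ makes the first entry grow; likewise for $l$. For the remaining characters invariance requires $k(m_1\alpha+l_1\beta)\in\mathbb Z$, so $m_1=l_1=0$. Consequently (a) with $\lambda=1$ implies (b).

**Step 2: only the frequencies $(p,0,0)$ can occur.** Let $F=\sum_\psi F_\psi$ satisfy $F\circ T^k=\lambda F$. Then $F_\psi\circ T^k=\lambda F_{\psi C^k}$, so $\|F_\psi\|_2$ is constant along orbits of $\psi\mapsto\psi C^k$, and $F_\psi\ne0$ only for finite orbits. By (12), $\psi_4\ne0$ makes the second entry $\psi_3-hk\psi_4$ of $\psi C^{hk}$ take infinitely many values, and if $\psi_4=0$, then $\psi_3\ne0$ makes the first entry $\psi_2+2hk\psi_3$ do so. So $\psi_4=\psi_3=0$. Such $\psi$ are fixed, and each $F_\psi$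 is zero or an eigenfunction. Suppose, for contradiction, that $F=F_\psi\ne0$ with $\psi=(p,0,0)$ and $p\ne0$.

**Step 3: a torus action on $\mathcal H_\psi$.** This step reduces $F$ to a single further frequency. For $v\in\mathbb R^4$ let $\nu(v)=\big((0,v_1,v_2),(0,v_3,v_4),0\big)$. Since $B_2$ involves only $x_1,y_1$, the elements $\nu(v)g$ and $g\nu(v)$ differ by a central element with $z_2=0$, on which $\psi$ is trivial. Likewise for $\nu(v)\nu(v')$ and $\nu(v+v')$. So $v\mapsto F(\nu(v)\,\cdot)$ defines a (strongly continuous) unitary representation of $\mathbb R^4$ on $\mathcal H_\psi$. It is trivial on $\mathbb Z^4$: there $F(\nu(v)g)=F(g\nu(v))=F(g)$, as $\nu(v)\in\Gamma$. Decompose by characters $\chi=(m_2,m_3,l_2,l_3)\in\mathbb Z^4$. Since $\varphi^k\nu(v)=\nu(v_1,v_2+kv_1,v_3,v_4+kv_3)$, and $\nu(\cdot)$ may be moved past $a_k$, $F\mapsto F\circ T^k$ sends the $\chi$-component to the $(m_2+km_3,m_3,l_2+kl_3,l_3)$-component. As in Step 2, only components with $m_3=l_3=0$ survive, and each is an eigenfunction.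 So we may assume that $F\ne0$ lies in one component $\chi=(m_2,0,l_2,0)$.

**Step 4: too many eigenvalues.** $|F|$ does not depend on $z$ and is $T^k$-invariant, so by Step 1 it is a nonzero constant. For $s\in\mathbb R$ let $\gamma_s=(se_1,0,0)$. Then $\gamma_sa_k=a_k\gamma_s\zeta$ with $\zeta=sB(e_1,y(a_k))$ central and $z_2(\zeta)=s\,y_1(a_k)=sk\beta$. Also $A^{-k}e_1=(1,-k,*)$, so $\varphi^{-k}(\gamma_s)=(sA^{-k}e_1,0,0)=\nu(-sk,*,0,0)\gamma_s$. Therefore
$$\begin{aligned}F(\gamma_s\tilde T^kg)&=F(\gamma_sa_k\varphi^k(g))=e(psk\beta)\,F\big(a_k\gamma_s\varphi^k(g)\big)\\&=e(psk\beta)\,F\big(\tilde T^k(\nu(-sk,*,0,0)\gamma_sg)\big)=\lambda\,e\big(sk(p\beta-m_2)\big)F(\gamma_sg),\end{aligned}$$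
where the last step uses $F\circ T^k=\lambda F$ and the character $\chi$ (the entry $*$ does not matter since $m_3=0$). Hence $F(\gamma_s\,\cdot)\overline{F}$, of constant nonzero modulus, is an eigenfunction of $T^k$ with eigenvalue $e\big(sk(p\beta-m_2)\big)$. As $p\ne0$ and $\beta$ is irrational, $p\beta\ne m_2$, so varying $s$ gives uncountably many eigenvalues. Eigenfunctions of a unitary operator for different eigenvalues are orthogonal, and $L^2(X)$ is separable: a contradiction. $\square$

**Lemma 8.** If $f\in L^\infty(X)\cap\mathcal H_\psi$ with $\psi=(\psi_2,0,\psi_4)$ and $\psi_4\ne0$, then $|||f|||_4=0$; hence $\mathbb E(f|\mathcal Z_s)=0$ for all $s\le3$.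

*Proof.* By (12), $f_1=\bar f\,T^{h_1}f\in\mathcal H_{\psi'}$ with $\psi'=\psi(C^{h_1}-I)=(*,-h_1\psi_4,0)$, and $f_2=\bar f_1T^{h_2}f_1\in\mathcal H_{\psi''}$ with $\psi''=\psi'(C^{h_2}-I)=(-2h_1h_2\psi_4,0,0)$. For $h_1,h_2\ge1$ this is nonzero, so by Lemma 7(a) with $k=1$, $f_2$ is orthogonal to all eigenfunctions of $T$: its spectral measure has no atoms. By (3) and Wiener's lemma,
$$|||f_2|||_2^4=\lim_{H\to\infty}\frac1H\sum_{h\le H}\Big|\int\bar f_2\,T^hf_2\,d\mu\Big|^2=0 .$$
Averaging over $h_2$ gives $|||f_1|||_3=0$, and averaging over $h_1$ gives $|||f|||_4=0$. So $\mathbb E(f|\mathcal Z_3)=0$, and $\mathcal Z_s\subset\mathcal Z_3$ for $s\le3$. $\square$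

## 7. A nonnegative product along the progression: $\mathcal{HK}_i\ge4$

**Step 1: the test functions.** We write down functions with fiber frequencies $\psi_j=(6c_j,0,2a_j)$. With $\epsilon$ from (10), let $\rho_0:[-\frac12,\frac12)\to[0,1]$ be smooth, supported in a compact subset of $(-\epsilon,\epsilon)$, and equal to $1$ on $(-\frac\epsilon2,\frac\epsilon2)$. Put $\rho(v)=\prod_{l=1}^3\rho_0(v_l-\lfloor v_l\rceil)$ for $v\in\mathbb R^3$, and for $\psi\in\mathbb Z^3$
$$F_\psi(x,y,z)=\rho(x)\rho(y)\,e\big(\psi\cdot(z-B(x,\lfloor y\rceil))\big).$$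
As in the Heisenberg case, multiplying on the right by $(m,l,k)\in\Gamma$ changes $z-B(x,\lfloor y\rceil)$ to
$$z+k+B(x,l)-B(x+m,\lfloor y\rceil+l)=z-B(x,\lfloor y\rceil)+k-B(m,\lfloor y\rceil+l),$$
an integer change. So $F_\psi$ is a function on $X$. It is smooth, because $\rho(y)$ vanishes near the discontinuities of $\lfloor y\rceil$; it is bounded by $1$; and $F_\psi\in\mathcal H_\psi$. Let $f_j=F_{\psi_j}$. For $0\le i\le4$ the last entry of $\psi_i$ is $2a_i\ne0$ and the middle entry is $0$, so Lemma 8 gives $\mathbb E(f_i|\mathcal Z_s)=0$ for all $s\le3$.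

**Step 2: polynomials along orbits.** We check the linear condition. Fix $g\in G^0$ and write $\tilde T^mg=(x(m),y(m),z(m))$, $m\in\mathbb Z$. By (11), $\Delta x_3=x_2$, $\Delta x_2=x_1$, $\Delta x_1=\alpha$. So $x_3$ is a cubic polynomial, $x_2=\Delta x_3$, $x_1=\Delta^2x_3$, and
$$\big(x(P_j(n))\big)_j=\kappa(x_3,n)\in K .$$
Likewise $\big(y(P_j(n))\big)_j\in K$, with $y_1=\beta m+\cdots$, $y_2=\frac\beta2m^2+\cdots$, $y_3=\frac\beta6m^3+\cdots$. For the fiber coordinates, (11) gives:

* $\Delta z_2=\alpha y_1$, so $z_2=\frac{\alpha\beta}2m^2+\cdots$ is quadratic;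
* $\Delta z_3=2z_2+\alpha(y_2+y_1)=\frac32\alpha\beta m^2+\cdots$, so $z_3=\frac12\alpha\beta m^3+\cdots$;
* $\Delta z_4=-z_3-4z_2+3\alpha(y_3+y_2)$ has $m^3$-coefficient $-\frac12\alpha\beta+\frac12\alpha\beta=0$, so $\deg z_4\le3$.

By (6), $\sum_ka_kz_4(kn)=0$. By $\sum c_j=\sum c_jP_j=\sum c_jP_j^2=0$, $\sum_jc_jz_2(P_j(n))=0$. Thus $\sum_j\psi_j\cdot z(P_j(n))=0$.

**Step 3: the total phase vanishes.** Suppose all $\rho(x(P_j(n)))\rho(y(P_j(n)))$ are nonzero. Then every coordinate of every $y(P_j(n))$ is within less than $\epsilon$ of its nearest integer, so by (10) $Y=(\lfloor y(P_j(n))\rceil)_j\in K$. With $\mathbf x=(x(P_j(n)))_j\in K$, Step 2 and Lemma 5 give the total phase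
$$\sum_j\psi_j\cdot z(P_j(n))-\Omega(\mathbf x,Y)=0-0=0 .$$
If some cutoff is zero, the product is zero. So for all $g$ and $n$,
$$\prod_{j=0}^7f_j(T^{P_j(n)}g\Gamma)=\prod_{j=0}^7\rho(x(P_j(n)))\rho(y(P_j(n)))\ \ge\ \mathbf 1\big[T^{P_j(n)}g\Gamma\in E\ \text{for all }j\big],$$
where $E=\{|x_l-\lfloor x_l\rceil|<\frac\epsilon2,\ |y_l-\lfloor y_l\rceil|<\frac\epsilon2,\ l=1,2,3\}$. The measure $\mu$ projects to Haar measure on $\mathbb T^6$, so $\mu(E)=\epsilon^6>0$.

**Step 4: recurrence.** By the polynomial Szemerédi theorem (Bergelson–Leibman, J. Amer. Math. Soc. 9 (1996)),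
$$\liminf_{N\to\infty}\frac1N\sum_{n\le N}\int f_0\,T^{P_1(n)}f_1\cdots T^{P_7(n)}f_7\,d\mu\ \ge\ \liminf_{N\to\infty}\frac1N\sum_{n\le N}\mu\Big(\bigcap_{j=0}^7T^{-P_j(n)}E\Big)>0 .$$
$T$ is totally ergodic by Lemma 7, and $\mathbb E(f_i|\mathcal Z_s)=0$ for $s\le3$ and $0\le i\le4$. So no $\mathcal Z_s$ with $s\le3$ is characteristic at $i$, and $\mathcal{HK}_i(\vec P)\ge4$. Since $\mathcal A_i(\vec P)=3$ by Lemma 6, Theorem 1 is proved and the conjecture is false. $\blacksquare$

## 8. The same bracket phases on $\mathbb Z/N\mathbb Z$: $\mathcal T_i\ge4$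

We prove Theorem 3, keeping $G^0,\Gamma,B,\psi_j,\Omega,K,\rho,F_\psi$. Orbits of $T$ are replaced by polynomial sequences in $G^0$ that give $N$-periodic functions.

### 8.1 Periodic sequences

For a large prime $N$ let $a=\lfloor N^{1/3}\rfloor$, $b=\lfloor N^{2/3}\rfloor$ (ordinary integer parts), $\alpha=a/N$, $\beta=b/N$. In this section $\alpha,\beta$ have these values. Let $\mathbf e(u)=\big(u,\binom u2,\binom u3\big)$ and
$$g_N(u)=\big(\alpha\mathbf e(u),\;\beta\mathbf e(u),\;\tfrac12\alpha\beta B(\mathbf e(u),\mathbf e(u))\big),\qquad f_j(u)=F_{\psi_j}(g_N(u)\Gamma).$$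
For a prime $N>3$, $\binom N2$ and $\binom N3$ are divisible by $N$, so $\mathbf e(u+N)=\mathbf e(u)+N\mu$ with $\mu\in\mathbb Z^3$ depending on $u$. As $B$ is symmetric,
$$\tfrac12\alpha\beta B(\mathbf e+N\mu,\mathbf e+N\mu)=\tfrac12\alpha\beta B(\mathbf e,\mathbf e)+B(\alpha\mathbf e,b\mu)+\tfrac12abB(\mu,\mu),$$
that is, $g_N(u+N)=g_N(u)\,(a\mu,b\mu,0)\,\big(0,0,\tfrac12abB(\mu,\mu)\big)$. The second factor is in $\Gamma$. On the third, which is central, $F_{\psi_j}$ picks up $e\big(\tfrac12ab\,\psi_j\cdot B(\mu,\mu)\big)=1$, since $\psi_j=(6c_j,0,2a_j)$ has even entries. So $f_j(u+N)=f_j(u)$: we have $f_j:\mathbb Z/N\mathbb Z\to\mathbb C$ with $|f_j|\le1$.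

### 8.2 The counting average is bounded below

**Step 1: the phase vanishes.** For integers $x,y$ let $v(x,y)=(\mathbf e(x+P_j(y)))_j$. This is $\kappa(q,y)$ with $q(u)=\binom{u+x}3$, so $v(x,y)\in K$. Whenever the cutoffs are nonzero, $Y=(\lfloor\beta\mathbf e(x+P_j(y))\rceil)_j\in K$ by (10), and the total phase of $\prod_jf_j(x+P_j(y))$ is
$$\tfrac12\Omega(\alpha v,\beta v)-\Omega(\alpha v,Y)=0$$
by Lemma 5. So
$$\mathbb E_{x,y}\prod_jf_j(x+P_j(y))=\mathbb E_{x,y}\prod_j\rho\big(\alpha\mathbf e(x+P_j(y))\big)\,\rho\big(\beta\mathbf e(x+P_j(y))\big).$$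

**Step 2: equidistribution of $(\alpha v,\beta v)$.** Let $K_{\mathbb Z}=K\cap(\mathbb Z^3)^8$, a lattice in the rational subspace $K$. We show that the points $(\alpha v(x,y),\beta v(x,y))$, $x,y\in\mathbb Z/N\mathbb Z$, equidistribute in $(K/K_{\mathbb Z})^2$ as $N\to\infty$. By Weyl's criterion we need, for $\ell,\ell'\in\mathrm{Hom}(K_{\mathbb Z},\mathbb Z)$ not both $0$, that
$$\mathbb E_{x,y}\,e\big(\mathcal G(x,y)/N\big)\to0,\qquad\mathcal G=a\,\ell\circ v+b\,\ell'\circ v .$$
The vectors $v(x,y)$, $x,y\in\mathbb Z$, span $K$, because by (1) $\binom{u+x}3=\sum_r\binom xr\binom u{3-r}$ and so these polynomials, $x\in\mathbb Z$, span $\mathbb R[u]_{\le3}$. Moreover $v(0,0)=0$. Hence a nonzero one of $\ell\circ v$, $\ell'\circ v$ is a nonconstant polynomial in $x,y$. Choose an integer $M_0\ge1$, independent of $N$, such that $M_0\,\ell\circ v$ and $M_0\,\ell'\circ v$ have integer coefficients. The coefficients of $M_0\mathcal G$ are $aA+bA'$ with integers $A,A'$ independent of $N$, and $(A,A')\ne(0,0)$ for some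 nonconstant monomial. Since $a/b\to0$ and $b/N\to0$, such a coefficient satisfies $0<|aA+bA'|<N$ for large $N$, so it is nonzero mod $N$. If $N>M_0$ and $\overline{M_0}$ is the inverse of $M_0$ mod $N$, then $\mathcal G\equiv\overline{M_0}\cdot M_0\mathcal G$ mod $N$ at integer points. So the phase is a nonconstant polynomial mod $N$ of bounded degree. Choose a variable, say $x$, that occurs in one of its monomials with nonzero coefficient mod $N$. Some coefficient of a positive power of $x$ is then a nonzero polynomial in $y$ mod $N$ of bounded degree, so for all but $O(1)$ values of $y$ the phase is nonconstant in $x$, of degree less than $N$. Weil's bound gives $O(N^{-1/2})$ for the average over $x$. In total we get $o(1)$. If only $y$ occurs, exchange the roles.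

**Step 3: the limit.** The function $\prod_j\rho(\xi_j)\prod_j\rho(\eta_j)$ is continuous on $(K/K_{\mathbb Z})^2$, so the counting average tends to
$$c=\Big(\int_{K/K_{\mathbb Z}}\prod_j\rho(\xi_j)\,d\xi\Big)^2>0,$$
because the integrand is nonnegative and equals $1$ near $0$.

### 8.3 $\|f_i\|_{U^4}\to0$ for $0\le i\le4$

Write $\psi=\psi_i$, $F=F_\psi$, $\psi_4=2a_i\ne0$. We lift the sixteen points $u+w\cdot h$ of a cube to one orbit in a larger nilmanifold.

**Step 1: the cube group.** Let $\hat G$ be the group of tuples $w\mapsto(x(w),y(w),z(w))\in G^0$, $w\in\{0,1\}^4$, where $x_k,y_k$ $(1\le k\le3)$ and $z_k$ $(2\le k\le4)$ are polynomials of degree at most $k$ in $w$. On the cube $w_s^2=w_s$, so such functions are combinations of $w^S=\prod_{s\in S}w_s$ with $|S|\le k$; for example $x_1(w)=c_0+\sum_sc_sw_s$. It is a group under pointwise multiplication, because $B_k$ is a combination of the $x_py_q$ with $p+q=k$. It is connected, simply connected and nilpotent. A function $\sum_Sc_Sw^S$ is integer-valued on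 the cube if and only if all $c_S$ are integers (inclusion–exclusion), so $\hat\Gamma=\hat G\cap\Gamma^{16}$ is a lattice. Put $\hat G_{(0)}=\hat G_{(1)}=\hat G$ and
$$\hat G_{(r)}=\{x_k=y_k=z_k=0\text{ for all }k<r\}.$$
These are rational subgroups, $\hat G_{(5)}=1$, and $[\hat G_{(r)},\hat G_{(r')}]\subset\hat G_{(r+r')}$, since the commutator of $(x,y,z)$ and $(x',y',z')$ is the central element $B(x,y')-B(x',y)$.

**Step 2: the cube sequence is polynomial.** Let $\hat g(u,h)=(g_N(u+w\cdot h))_w\in\hat G$, $(u,h)\in\mathbb Z^5$. In $G^0$ the one-parameter subgroups are $s\mapsto(sx,sy,sz+\frac{s^2}2B(x,y))$. Hence $\exp(x,y,z)=(x,y,z+\frac12B(x,y))$, and $g_N(u)$ has logarithm $(\alpha\mathbf e(u),\beta\mathbf e(u),0)$. So $\log\hat g$ has $x_k$- and $y_k$-components $\alpha\binom{u+w\cdot h}k$ and $\beta\binom{u+w\cdot h}k$, and no $z$-component. By Vandermonde's convolution, and since $\binom{w_sh_s}{m_s}=w_s\binom{h_s}{m_s}$ for $m_s\ge1$ and $w_s\in\{0,1\}$,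
$$\binom{u+w\cdot h}k=\sum_{|\mathbf m|=k}\binom u{m_0}\prod_{s=1}^4\binom{h_s}{m_s}\;w^{S(\mathbf m)},\qquad S(\mathbf m)=\{s\ge1:m_s\ge1\}, \tag{13}$$
over $\mathbf m=(m_0,\dots,m_4)\in\mathbb N^5$. Write $\binom{n}{\mathbf m}$ for the binomial monomial with index $\mathbf m$ in $n=(u,h)$. Then $\log\hat g(n)=\sum_{1\le|\mathbf m|\le3}\binom n{\mathbf m}X_{\mathbf m}$, where $X_{\mathbf m}$ has only $x_k$- and $y_k$-components with $k=|\mathbf m|$, so $X_{\mathbf m}\in\mathrm{Lie}\,\hat G_{(|\mathbf m|)}$.

Let $\mathrm{poly}(\mathbb Z^5,\hat G_\bullet)$ be the set of maps whose $r$-fold differences take values in $\hat G_{(r)}$ for all $r$. It is a group (Lazard–Leibman). If $X\in\mathrm{Lie}\,\hat G_{(r)}$ and $p$ is a real polynomial of degree at most $r$, then $n\mapsto\exp(p(n)X)$ belongs to it: its differences of order $r'\le r$ lie in $\hat G_{(r)}\subset\hat G_{(r')}$, and those of higher order are trivial. As $\hat G$ is 2-step, $\exp(X)\exp(X')=\exp(X+X'+\frac12[X,X'])$. Ordering the indices,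
$$\hat g(n)=\prod_{\mathbf m}\exp\Big(\tbinom n{\mathbf m}X_{\mathbf m}\Big)\cdot\prod_{\mathbf m<\mathbf m'}\exp\Big(-\tfrac12\tbinom n{\mathbf m}\tbinom n{\mathbf m'}[X_{\mathbf m},X_{\mathbf m'}]\Big).$$
The polynomials in the second product have degree $|\mathbf m|+|\mathbf m'|$, and $[X_{\mathbf m},X_{\mathbf m'}]\in\mathrm{Lie}\,\hat G_{(|\mathbf m|+|\mathbf m'|)}$. So every factor is in $\mathrm{poly}(\mathbb Z^5,\hat G_\bullet)$, and so is $\hat g$.

**Step 3: horizontal characters.** These are the continuous homomorphisms $\hat G\to\mathbb R/\mathbb Z$ that are trivial on $\hat\Gamma$, and we need to know them all. Take an element with only $x_1=f$, $\deg f\le1$, and one with only $y_q=g$, $\deg g\le q$, $q\in\{1,2,3\}$. Their commutator is the element with only $z_{q+1}=fg$ for $q=1,2$, and only $z_4=3fg$ for $q=3$. On the cube, products of polynomials of degrees at most $1$ and $q$ span those of degree at most $q+1$. So $[\hat G,\hat G]$ contains all of the $z$-part, and a horizontal character is $\eta(x,y,z)=\sum_{k=1}^3\big(\ell_k(x_k)+\ell'_k(y_k)\big)$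 mod $1$ with linear $\ell_k,\ell_k'$ that are integral on integral tuples. By (13) the coefficient of $\binom n{\mathbf m}$, $|\mathbf m|=k\in\{1,2,3\}$, in $\eta\circ\hat g$ is
$$\phi_{\mathbf m}=\frac{a\,\ell_k(w^S)+b\,\ell_k'(w^S)}N,\qquad S=S(\mathbf m),$$
and every $S$ with $|S|\le k$ occurs, since $m_0$ is free. The integers $\ell_k(w^S),\ell_k'(w^S)$ are $O(|\eta|)$, and not all zero if $\eta\ne0$.

**Step 4: equidistribution.** We use the quantitative Leibman theorem (Green–Tao, Ann. of Math. 175 (2012), Theorem 8.6, with the erratum Ann. of Math. 179 (2014)); here all side lengths equal $N$. Let $[N]=\{1,\dots,N\}$. If $(\hat g(n)\hat\Gamma)_{n\in[N]^5}$ did not become equidistributed in $\hat G/\hat\Gamma$ as $N\to\infty$, there would be a constant $C'$ and, for infinitely many $N$, a nonzero horizontal character $\eta$ with $|\eta|\le C'$ such that $N^{|\mathbf m|}\|\phi_{\mathbf m}\|_{\mathbb R/\mathbb Z}\le C'$ for all $\mathbf m\ne0$. But by Step 3, for some $\mathbf m\ne0$, $\phi_{\mathbf m}=(aA+bA')/N$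 with bounded integers $(A,A')\ne(0,0)$. For large $N$ we have $\frac12N^{1/3}\le|aA+bA'|\le\frac N2$: if $A'\neq0$ the term $bA'$ dominates, and if $A'=0$ then $|aA|\ge a$. So
$$N^{|\mathbf m|}\|\phi_{\mathbf m}\|_{\mathbb R/\mathbb Z}\ge N\cdot\frac{|aA+bA'|}N\ge\tfrac12N^{1/3}\to\infty,$$
a contradiction.

**Step 5: the limit of the norm is zero.** Let $\Phi(g)=\prod_w\mathcal C^{|w|}F(g_w\Gamma)$, a Lipschitz function on $\hat G/\hat\Gamma$. By the $N$-periodicity of $f_i$ and Step 4,
$$\|f_i\|_{U^4}^{16}=\mathbb E_{(u,h)\in[N]^5}\Phi(\hat g(u,h)\hat\Gamma)\longrightarrow\int_{\hat G/\hat\Gamma}\Phi .$$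
For $s\in\mathbb R$ let $\zeta_s$ be the element with $z_4(w)=s\prod_{r=1}^4(1-w_r)$ and all other coordinates $0$. This polynomial has degree $4$ in $w$, so $\zeta_s\in\hat G$. It is central, equals $s$ at $w=0$, and vanishes at all other $w$. So $\Phi(\zeta_s\,\cdot)=e(\psi_4s)\Phi$. Since Haar measure is invariant, $\int\Phi=e(\psi_4s)\int\Phi$ for all $s$, and $\psi_4\ne0$ gives $\int\Phi=0$. Hence $\|f_i\|_{U^4}\to0$.

### 8.4 Conclusion of the proof of Theorem 3

For large primes $N$ the counting average is at least $c/2$, while $\|f_i\|_{U^{s+1}}\le\|f_i\|_{U^4}\to0$ for every $0\le s\le3$. So with $\epsilon=c/2$ in the definition of true complexity, no $\delta$ and $N_0$ can exist for any $s\le3$, and $\mathcal T_i(\vec P)\ge4$ for $0\le i\le4$. Together with $\mathcal A_i=3$ (Lemma 6), $\mathcal W_i=\mathcal A_i$ (Theorem 2) and $\mathcal{HK}_i\ge4$ (Theorem 1), this gives $\mathcal W_i=\mathcal A_i=3<\min(\mathcal{HK}_i,\mathcal T_i)$. $\blacksquare$
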